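# One right-angled Coxeter group with continuum many CAT(0) boundaries

## 1. Hyperbolic right-angled Coxeter groups have one boundary

A **right-angled Coxeter group** is a group with a presentation
$$\langle s_1,\dots,s_n\mid s_i^2=1\text{ for all }i,\ (s_is_j)^2=1\text{ for certain pairs } i\ne j\rangle$$
with $n$ finite. One only has to say which generators commute. Two generators that do not commute give the infinite dihedral group $D_\infty$. Four generators that commute along a 4-cycle give $D_\infty\times D_\infty$. Five generators that commute along a 5-cycle give the *pentagon group* $U$, which will be with us all the time.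

A group acts **geometrically** on a metric space if it acts by isometries, properly discontinuously and cocompactly. A space is **proper** if its closed balls are compact. For a proper CAT(0) space $Z$, the **visual boundary** $\partial Z$ is the set of classes of geodesic rays, two rays being equivalent if they stay at bounded distance, with the cone topology. A **CAT(0) visual boundary** of a group $G$ is $\partial Z$ for some proper CAT(0) space $Z$ on which $G$ acts geometrically. For example, $D_\infty$ acts on $\mathbb R$, with two boundary points, and $D_\infty\times D_\infty$ acts on $\mathbb R^2$, whose boundary is a circle.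

We use the following textbook facts about a proper CAT(0) space $Z$. Here [BH] is Bridson–Haefliger, *Metric Spaces of Non-positive Curvature*.

* **(C1)** Geodesics are unique, and the distance is convex. For two rays $c,c'$ from one point, $d(c(r),c'(r))\le \frac rs\, d(c(s),c'(s))$ for $0\le r\le s$.
* **(C2)** Nearest-point projection to a closed convex set is well defined and 1-Lipschitz. Closed balls are convex, and the projection to $\bar B(p,r)$ sends a point $z$ outside the ball to the point of $[p,z]$ at distance $r$ from $p$.
* **(C3)** Fix $p\in Z$. Every $\eta\in\partial Z$ is represented by exactly one ray from $p$. Let $\pi_r(\eta)$ be its point at distance $r$ from $p$. The cone topology is generated by the preimages of open sets under the maps $\pi_r:\partial Z\to Z$. It does not depend on $p$, and $\partial Z$ is compact and metrizable. Thus $\eta_n\to\eta$ means that the rays from $p$ converge uniformly on bounded intervals.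
* **(C4)** Let $C\subset Z$ be closed and convex. Rays from points of $C$ to points of $\partial C$ stay in $C$; $\partial C$ is closed in $\partial Z$; a ray in a bounded neighborhood of $C$ ends in $\partial C$. Indeed, $C$ is itself a proper CAT(0) space, so by (C3) in $C$ a point of $\partial C$ is represented by a ray in $C$ from any given $c\in C$, and by uniqueness this is the ray of $Z$. So $\partial C$ consists of those $\eta$ whose ray from $c$ lies in $C$, a closed condition. If a ray $c'$ lies in the $R$-neighborhood of $C$ and $c_n$ is the projection of $c'(n)$ to $C$, then $d(c_n,c'(n))\le R$, so the segments $[c,c_n]\subset C$ converge to the ray from $c$ equivalent to $c'$, which therefore lies in $C$.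
* **(C5)** For a ray $c$ to $\eta$ the Busemann function $b_\eta(z)=\lim_{s\to\infty}(d(z,c(s))-s)$ exists. It is convex and 1-Lipschitz, another ray to $\eta$ changes it only by a constant, and it decreases with unit speed along every ray to $\eta$.

Now the easy case. A group is *hyperbolic* if its Cayley graph has uniformly thin geodesic triangles. This property is invariant under quasi-isometry. The pentagon group is hyperbolic because it acts geometrically on the hyperbolic plane (Section 3).

**Proposition 1.1.** If a hyperbolic right-angled Coxeter group $W$ acts geometrically on proper CAT(0) spaces $X$ and $Y$, then $\partial X$ and $\partial Y$ are homeomorphic.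

*Proof.* By the Švarc–Milnor lemma both spaces are quasi-isometric to $W$. So they are hyperbolic, and there is a quasi-isometry $F:X\to Y$, with constants $\lambda,\varepsilon$, and a quasi-inverse $\bar F$. We may take $F(p)=q$ and $\bar F(q)=p$ for base points $p,q$. Stability of quasi-geodesics in the hyperbolic space $Y$ gives a constant $D$ such that for every ray $c$ from $p$ the quasi-geodesic ray $F\circ c$ is at Hausdorff distance at most $D$ from a geodesic ray $F_*c$ from $q$. This ray is unique: if two rays from $q$ are at Hausdorff distance at most $R$, then a point $c_1(t)$ of one is within $R$ of some $c_2(s)$, so $|s-t|\le R$ and $d(c_1(t),c_2(t))\le 2R$ for all $t$, and (C1) forces $c_1=c_2$. So $F_*$ is a map $\partial X\to\partial Y$. The ray $\bar F_*F_*c$ is at finite Hausdorff distance from $\bar F\circ F\circ c$, hence from $c$, so it equals $c$. Likewise $F_*\bar F_*=\mathrm{id}$, and $F_*$ is bijective.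

*Continuity.* Let $c_n\to c$ be rays from $p$ and $T>0$. For large $n$ we have $d(c_n(T),c(T))\le1$. There are $s_n,s$ such that $F_*c_n(s_n)$ and $F_*c(s)$ are within $D$ of $F(c_n(T))$ and $F(c(T))$. Hence $d(F_*c_n(s_n),F_*c(s))\le D_1:=2D+\lambda+\varepsilon$, so $|s_n-s|\le D_1$ and $d(F_*c_n(s),F_*c(s))\le 2D_1$. By (C1), $d(F_*c_n(r),F_*c(r))\le 2D_1r/s$ for $r\le s$, and $s\ge T/\lambda-\varepsilon-D$. As $T$ is arbitrary, $F_*c_n\to F_*c$. A continuous bijection between compact Hausdorff spaces is a homeomorphism. $\square$

What changes in general? Hyperbolicity entered at one place, the stability of quasi-geodesics, and this is false in a flat plane. The curve $t\mapsto t\,e^{\sqrt{-1}\log t}$, $t\ge1$, in $\mathbb C$ has constant speed $\sqrt2$, and the distance between its points with parameters $s<t$ is at least $t-s$. So it is a quasi-geodesic, but its direction turns forever, and it is close to no ray. As soon as $W$ contains $\mathbb Z^2$, the proof has nothing to say, and we are led to the following question.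

**Question.** Are all CAT(0) visual boundaries of a given right-angled Coxeter group (abstractly) homeomorphic? That is, if a right-angled Coxeter group $W$ acts geometrically on proper CAT(0) spaces $X$ and $Y$, must $\partial X$ and $\partial Y$ be homeomorphic, by a homeomorphism that need not be $W$-equivariant?

The question is from Yulan Qing, "Actions of Right-Angled Coxeter Groups on the Croke Kleiner Spaces", arXiv:1402.0154 (2014), which lists it as open and does not settle it. The answer is **no**, and we shall see one group with continuum many boundaries. The freedom comes from the shape of a pentagon.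

## 2. Side lengths of right-angled pentagons

A **pentagon** will always be a compact right-angled pentagon in the hyperbolic plane $\mathbb H$ with sides labelled cyclically by $\mathbb Z/5$. Let $L_i(P)$ be the length of side $i$. We use the hyperboloid model with the form $x_1^2+x_2^2-x_0^2$.

**(P1)** In every pentagon
$$\sinh L_i\,\sinh L_{i+1}=\cosh L_{i+3}.\tag{1}$$
*Proof.* Let $n_i$ be the outward unit normals of the sides. Then $\langle n_i,n_i\rangle=1$, $\langle n_i,n_{i+1}\rangle=0$, and $\langle n_i,n_{i+2}\rangle=-\cosh L_{i+1}$, because side $i+1$ is the common perpendicular of the lines of sides $i$ and $i+2$. The four vectors $n_{i+1},n_{i-1},n_{i+2},n_i$ in $\mathbb R^3$ are dependent, so their Gram determinant is $0$. Put $A=\cosh L_i$, $B=\cosh L_{i+1}$, $C=\cosh L_{i+3}$. Sides $i-1$ and $i+2$ are both adjacent to side $i+3$, so $\langle n_{i-1},n_{i+2}\rangle=-C$. In the chosen order the Gram matrix is tridiagonal, with diagonal entries $1$ and off-diagonal entries $-A,-C,-B$. Its determinant is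
$$1-A^2-B^2-C^2+A^2B^2=(A^2-1)(B^2-1)-C^2 .$$
So $\sinh^2L_i\sinh^2L_{i+1}=\cosh^2L_{i+3}$, and all factors are positive. $\square$

**(P2)** *Two adjacent side lengths $a,b$ determine a pentagon up to isometry.* The two sides lie on perpendicular lines. The two neighboring lines are the perpendiculars at distances $a$ and $b$ from the common vertex. The fifth line is the common perpendicular of these two, which is unique.

**(P3)** *If $\sinh a\sinh b>1$, there is a pentagon with adjacent sides of lengths $a,b$.*

*Proof.* Put $\mu=\tanh a$, $\nu=\tanh b$. Expanding,
$$\cosh^2a\cosh^2b\,(\mu^2+\nu^2-1)=\sinh^2a\sinh^2b-1>0,$$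
so $\mu^2+\nu^2>1$. In the Klein model with coordinates $(u,v)=(x_1/x_0,x_2/x_0)$ consider the region $0\le u\le\mu$, $0\le v\le\nu$, $\mu u+\nu v\le1$. The last line meets $u=\mu$ at $v=(1-\mu^2)/\nu$, and $0<(1-\mu^2)/\nu<\nu$. This point is inside the disc, since $(1-\mu^2)^2/\nu^2<1-\mu^2$. The same holds on $v=\nu$ by symmetry. So the region is a compact pentagon. The lines $u=\mu$, $v=\nu$, $\mu u+\nu v=1$ have normals (in coordinates $(x_1,x_2,x_0)$) $(1,0,\mu)$, $(0,1,\nu)$, $(\mu,\nu,1)$. The last is orthogonal to the first two: $\mu-\mu=0$, $\nu-\nu=0$. The lines $v=0$ and $u=0$ have normals $(0,1,0)$ and $(1,0,0)$, so the other three angles are right as well. The sides on $v=0$ and $u=0$ have lengths $a$ and $b$. $\square$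

**(P4)** *Let $P,P'$ be pentagons, $\sigma$ a dihedral permutation of $\mathbb Z/5$ and $\kappa>0$ with $L_{\sigma(i)}(P')=\kappa L_i(P)$ for all $i$. Then $\kappa=1$, and $P,P'$ are isometric (forgetting labels).*

*Proof.* Multiplying (1) over all $i$ gives $\prod_i\cosh L_i/\sinh^2L_i=1$ for every pentagon. The function $\cosh s/\sinh^2 s=\coth s\cdot\frac1{\sinh s}$ is strictly decreasing in $s>0$. So the product cannot be $1$ both for $(L_i)$ and for $(\kappa L_i)$ unless $\kappa=1$. Then the cyclic sequences of side lengths agree up to a dihedral permutation, and (P2) applies. $\square$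

**Examples.** (a) The regular pentagon: (1) gives $\sinh^2a=\cosh a$, so $\cosh a=\frac{1+\sqrt5}2$. Conversely, take this $a$. Since $\sinh^2a=\cosh a>1$, (P3) gives a pentagon with $L_1=L_2=a$, and $\cosh L_4=\sinh^2a=\cosh a$. Let $S=\sinh^2L_3$, $S'=\sinh^2L_5$. Relation (1) gives $\sinh^2a\cdot S=1+S'$ and $\sinh^2a\cdot S'=1+S$. Subtracting, $S=S'$. Hence $\tanh L_3=\tanh L_5=1/\sinh a=\sinh a/\cosh a=\tanh a$. All sides are equal.

(b) Take $\sinh L_1=\sinh L_2=\sqrt2$. Then $\cosh L_4=2$, and the same equations read $2S=1+S'$, $2S'=1+S$, so $S=S'=1$. The values of $\sinh L_1,\dots,\sinh L_5$ are $\sqrt2,\sqrt2,1,\sqrt3,1$. This pentagon is not regular. Check of the product formula: $\prod\cosh L_i=\sqrt3\cdot\sqrt3\cdot\sqrt2\cdot2\cdot\sqrt2=12$, and $\prod\sinh^2L_i=2\cdot2\cdot1\cdot3\cdot1=12$.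

## 3. The walls of a pentagon tessellation

Let $U=\langle a_1,\dots,a_5\mid a_i^2,(a_ia_{i+1})^2\rangle$, with indices in $\mathbb Z/5$. By Poincaré's polygon theorem a pentagon $P$ gives a faithful, discrete, cocompact action $\rho_P$ of $U$ on $\mathbb H$: $a_i$ acts as the reflection in the line $\ell_i$ containing side $i$. The group $U$ is simply transitive on the *tiles* $uP$, which form an edge-to-edge tessellation with four tiles at each vertex. As all angles are right, a line containing an edge continues through each vertex along an edge. So $\ell_i$ is the union of the translates of side $i$ by $\langle a_{i-1},a_{i+1}\rangle$.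

**Definition.** The *walls* are the lines $u\ell_i$, $u\in U$.

For example, $\ell_1$ crosses $\ell_2$ and $\ell_5$ at the ends of side 1, and beyond side 1 the next wall crossing $\ell_1$ is $a_2\ell_5$. The walls form a locally finite family. Their union is the union of all tile boundaries, every wall is a union of edges, and through each vertex pass exactly two walls, which are perpendicular, because the four edges there lie on two lines. Let $\overline{\mathbb H}=\mathbb H\cup\partial\mathbb H$. Write $\ell_n\to\xi$ if both endpoints of $\ell_n$ converge to $\xi\in\partial\mathbb H$. In the Klein model lines are chords, so then the closures of $\ell_n$ in $\overline{\mathbb H}$ converge to $\{\xi\}$.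

Two standard facts about $\mathbb H$:

* **(H1)** If $u_n$ are isometries with $u_np\to\xi$ and $u_n^{-1}p\to\zeta$ in $\partial\mathbb H$, then $u_n\to\xi$ uniformly on compact subsets of $\overline{\mathbb H}\setminus\{\zeta\}$. For a translation $g$ with attracting and repelling points $g^\pm$: $g^n\to g^+$ uniformly on compact subsets of $\overline{\mathbb H}\setminus\{g^-\}$.
* **(H2)** The Gromov product $(x|y)_p=\frac12(d(p,x)+d(p,y)-d(x,y))$ is at most $\min(d(p,x),d(p,y))$, and it stays bounded along sequences $x_n,y_n$ that converge to distinct boundary points.

**(W1)** *Distinct walls have disjoint endpoint pairs.* If they shared exactly one endpoint, the product of the two reflections would be a parabolic element $\gamma$ of $U$, with points $x_n$ such that $d(x_n,\gamma x_n)\to0$. Move $x_n$ by $u_n\in U$ into $P$. The elements $u_n\gamma u_n^{-1}$ move $u_nx_n\in P$ by amounts tending to $0$, so only finitely many elements occur, and by compactness one of them fixes a point of $P$. Parabolic elements have no fixed point in $\mathbb H$, a contradiction.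

**(W2)** *Crossing walls meet perpendicularly at a vertex, and three walls never cross pairwise.* Walls lie in tile boundaries, and an interior point of an edge lies on only one wall since edges meet only at vertices. So crossings are vertices. Three pairwise crossing walls cannot pass through one vertex, and there is no triangle with three right angles.

**(W3)** *The type $i$ of a wall $u\ell_i$ is well defined, and the stabilizer of $\ell_i$ is $St_i=\langle a_{i-1},a_i,a_{i+1}\rangle$.* The reflection in $u\ell_i$ is $ua_iu^{-1}$, whose image in the abelianization $(\mathbb Z/2)^5$ is that of $a_i$. The group $\langle a_{i-1},a_{i+1}\rangle$ is transitive on the edges of $\ell_i$, and an element preserving side $i$ maps $P$ to $P$ or $a_iP$, so it is $1$ or $a_i$. As a special subgroup, $St_i\cong D_\infty\times\mathbb Z/2$ with its evident presentation.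

**(W4)** *For every $\xi\in\partial\mathbb H$ there are walls $\ell_n\to\xi$.* In particular endpoints of walls are dense. By cocompactness there are $u_n\in U$ with $u_np\to\xi$. Pass to a subsequence with $u_n^{-1}p\to\zeta$. By (W1), of any two distinct walls at least one, say $\ell$, does not have $\zeta$ as an endpoint. By (H1), $u_n\ell\to\xi$.

**(W5)** *$a_{i-1}a_{i+1}$ is a translation along $\ell_i$ by $2L_i(P)$*, since $\ell_{i\pm1}$ are perpendicular to $\ell_i$ at the ends of side $i$.

**Lemma 3.1.** Let $i\ne j$, $q\notin\{i,j\}$, $g=a_{i-1}a_{i+1}$ or its inverse, $h=a_{j-1}a_{j+1}$ or its inverse, and $p\in\mathbb H$. Then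
$$d(p,g^nh^kp)=2nL_i(P)+2kL_j(P)+O(1),\qquad d(p,g^nh^k\ell_q)=2nL_i(P)+2kL_j(P)+O(1)\tag{2}$$
uniformly for $n,k\ge0$. If $n\to\infty$, then $g^nh^{k_n}\ell_q\to g^+$ for every choice of $k_n\ge0$.

*Proof.* **Step 1.** *This step measures the orbit.* The points $g^\pm,h^\pm$ are the endpoints of the distinct walls $\ell_i,\ell_j$. By (W1) they are four distinct points, none in $\partial\ell_q$. The products $(g^{-n}p|h^kp)_p$ are bounded: if they were unbounded along a subsequence, then $n,k\to\infty$ there, and the points would converge to $g^-\ne h^+$, contradicting (H2). Since $d(p,g^{-n}p)=2nL_i+O(1)$ and $d(p,h^kp)=2kL_j+O(1)$ by (W5), we get $d(p,g^nh^kp)=d(g^{-n}p,h^kp)=2nL_i+2kL_j+O(1)$.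

**Step 2.** *This step passes from the orbit to the wall.* Put $q_{n,k}=h^{-k}g^{-n}p$. Then $d(p,g^nh^k\ell_q)=d(q_{n,k},\ell_q)$ and $d(q_{n,k},p)=d(g^{-n}p,h^kp)$. The upper bound is $d(q_{n,k},\ell_q)\le d(q_{n,k},p)+d(p,\ell_q)$.

For the lower bound, look at the accumulation points of $\{q_{n,k}\}$ in $\partial\mathbb H$. If $k\to\infty$, the limit is $h^-$, because the closure of $\{g^{-n}p\}$ does not contain $h^+$. If $k$ is constant and $n\to\infty$, the limit is $h^{-k}g^-$, an endpoint of $h^{-k}\ell_i$, which differs from $\ell_q$ by type. By (W1) none of these points lies in $\partial\ell_q$.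

I claim $d(q_{n,k},\ell_q)\ge d(q_{n,k},p)-C$ for a constant $C$. Otherwise there are points $q_s$ in the set, with nearest points $z_s\in\ell_q$, such that $d(p,q_s)-d(q_s,z_s)\to\infty$. Then $d(p,q_s)\to\infty$, and $d(p,z_s)\ge d(p,q_s)-d(q_s,z_s)\to\infty$. After passing to a subsequence, $q_s$ converges to a boundary point outside $\partial\ell_q$ and $z_s$ to a point of $\partial\ell_q$, so $(q_s|z_s)_p$ is bounded. But $2(q_s|z_s)_p\ge d(p,q_s)-d(q_s,z_s)\to\infty$, a contradiction. With Step 1 this proves (2).

**Step 3.** *This step finds the limit.* The closures of $h^k\ell_q$ ($k\ge0$) do not contain $g^-$ (types and (W1)), and they converge to $h^+\ne g^-$ as $k\to\infty$. So they all lie in a compact subset of $\overline{\mathbb H}\setminus\{g^-\}$, on which $g^n\to g^+$ uniformly. $\square$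

## 4. Products: the orbit map breaks, but the sphere does not notice

Let $G=U_1\times U_2$, with $U_1=\langle a_i\rangle$, $U_2=\langle b_j\rangle$ two copies of $U$. Given pentagons $P,Q$, the group $G$ acts geometrically on $Z=\mathbb H\times\mathbb H$ by $\rho_P\times\rho_Q$. This is the simplest non-hyperbolic case for us.

Fix $p=(p_1,p_2)\in Z$, and let $c_\xi$ denote the ray from $p_1$, respectively $p_2$, to $\xi$. A geodesic of a product runs through both factors with constant speeds. So the points of $\partial Z$ are
$$[\xi_1,\xi_2,t]=\text{class of } s\mapsto\big(c_{\xi_1}(s\cos t),\,c_{\xi_2}(s\sin t)\big),\qquad t\in[0,\tfrac\pi2],$$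
where $\xi_2$ is irrelevant if $t=0$ and $\xi_1$ is irrelevant if $t=\frac\pi2$. Thus $\partial Z$ is the join of two circles, a 3-sphere. Call $t$ the *slope angle*. It is determined by the boundary point.

**(S)** *Let $z_n=(z_n^1,z_n^2)\in Z$ with $z^i_n\to\xi_i\in\partial\mathbb H$ and $d(p_2,z_n^2)/d(p_1,z_n^1)\to\tan t\in[0,\infty]$. Then the segments $[p,z_n]$ converge, uniformly on bounded intervals, to the ray from $p$ to $[\xi_1,\xi_2,t]$.* At length $s$ the segment $[p,z_n]$ is at distance $s\cos t_n$ along $[p_1,z_n^1]$ and $s\sin t_n$ along $[p_2,z^2_n]$, with $t_n\to t$, and these segments converge to $c_{\xi_1}$ and $c_{\xi_2}$.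

The sensible first attempt, following Proposition 1.1, is to change $P$ to another pentagon $P'$, keep the group, and see whether the orbit map extends to the boundary. Let $i\ne j$, $g=a_{i-1}a_{i+1}$, $h=a_{j-1}a_{j+1}$, $\delta=b_1b_3$. Write $A_i=2L_i(P)$, $A_i'=2L_i(P')$, $c=2L_2(Q)$, and put $r_n=\lfloor n(A_i+A_j)/A_i\rfloor$. Consider the orbit points
$$z_n=(g^nh^np_1,\ \delta^np_2),\qquad \tilde z_n=(g^{r_n}p_1,\ \delta^np_2).$$
For $\rho_P\times\rho_Q$, by (2) both first coordinates are at distance $n(A_i+A_j)+O(1)$ from $p_1$, both converge to $g^+$ (for $g^nh^np_1$: the closure of $\{h^np_1\}$ avoids $g^-$, so (H1) applies), and $d(p_2,\delta^np_2)=nc+O(1)$. So both sequences converge to $[g^+,\delta^+,\theta]$ with $\tan\theta=c/(A_i+A_j)$. For $\rho_{P'}\times\rho_Q$ the same group elements give points with limiting slopes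
$$\frac{c}{A_i'+A_j'}\qquad\text{and}\qquad\frac{c\,A_i}{(A_i+A_j)A_i'} ,$$
which are equal if and only if $A_j'/A_j=A_i'/A_i$. With $P$ regular and $P'$ from Example (b) of Section 2, the ratios $A_i'/A_i$ are not all equal, as $P'$ has sides of different lengths. So for a suitable pair $i\ne j$ two sequences with one limit in the first boundary have two limits in the second: *the orbit map does not extend continuously.*

This says nothing about the Question. A homeomorphism need not be equivariant, and both boundaries are $S^3$. The slopes distinguish the two actions, but a bare sphere does not remember slopes. So we need a larger group, for which $\partial Z$ sits inside a bigger boundary, and topological marks there from which slopes of pairs (wall of $P$, wall of $Q$) can be read. The marks will be further 3-spheres, one for each pair of walls.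

## 5. The group with 35 generators and its theorem

Indices $i,j$ lie in $\mathbb Z/5$. Let $W$ be the right-angled Coxeter group with the 35 generators $a_i,\ b_j,\ e_{ij}$ in which the commuting pairs are exactly:

* $a_i,a_{i\pm1}$; $\ b_j,b_{j\pm1}$; $\ a_i,b_j$ (all $i,j$);
* $e_{ij}$ with each of $a_{i-1},a_i,a_{i+1},b_{j-1},b_j,b_{j+1}$.

**Theorem 5.1.** For all pentagons $P,Q$ there is a proper CAT(0) space $X_{P,Q}$ on which $W$ acts geometrically, such that $\partial X_{P,Q}$ and $\partial X_{P',Q'}$ are (abstractly) homeomorphic if and only if, up to isometry and forgetting labels, $(P',Q')=(P,Q)$ or $(P',Q')=(Q,P)$.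

**Corollary 5.2.** If $P$ is regular and $P'$ is not, then $\partial X_{P,P}\not\cong\partial X_{P',P'}$. Moreover $W$ has at least continuum many pairwise non-homeomorphic CAT(0) visual boundaries. So the answer to the Question is no.

*Proof of the Corollary from the Theorem.* By the Theorem $\partial X_{P,P}\cong\partial X_{P',P'}$ if and only if $P\cong P'$. An isometry class of pentagons realizes at most 10 ordered pairs of adjacent side lengths, while by (P3) continuum many pairs $(a,b)$ occur. So there are continuum many isometry classes. $\square$

The proof builds $X_{P,Q}$ from copies of $\mathbb H\times\mathbb H$ (*blocks*), gluing at every flat $\ell\times m$, with $\ell$ a $P$-wall and $m$ a $Q$-wall, a flat strip that leads to a further block $B(\ell,m)$. Then we show that the block boundaries are exactly the 3-spheres in $\partial X$, so that a homeomorphism permutes them (Section 7); that it induces on walls a map given by the group (Section 8); and that the position of $\partial B(\ell,m)$ for far walls $\ell,m$ determines the slope $d(p_2,m)/d(p_1,\ell)$ (Section 9). The computation of Section 4 then finishes the proof (Section 10).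

## 6. Blocks, strips and the space $X_{P,Q}$

**Step 1.** *This step finds a tree on which $W$ acts.* Let $G=U_1\times U_2$ act on $Z=\mathbb H\times\mathbb H$ by $\rho_P\times\rho_Q$. Let $\ell_i,m_j$ be the side-lines of $P,Q$, and put $F_{ij}=\ell_i\times m_j$. By (W3),
$$H_{ij}:=\mathrm{Stab}_G(F_{ij})=\langle a_{i-1},a_i,a_{i+1}\rangle\times\langle b_{j-1},b_j,b_{j+1}\rangle ,$$
and $H_{ij}$ acts geometrically on $F_{ij}$. Put $K_{ij}=H_{ij}\times\langle e_{ij}\rangle$. The presentation of $W$ consists of that of $G$, the relations $e_{ij}^2=1$, and the relations that $e_{ij}$ commutes with the generators of $H_{ij}$. So $W$ is the amalgam of $G$ with all the $K_{ij}$ along the $H_{ij}$, a star of groups with center $G$. In its Bass–Serre tree the vertices $wK_{ij}$ have valence $[K_{ij}:H_{ij}]=2$. Forgetting them gives a tree $T$ with vertex set $W/G$ and edge set $\bigsqcup_{ij}W/K_{ij}$, the edge $wK_{ij}$ joining $wG$ and $we_{ij}G$.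

**Step 2.** *This step builds the space.* Let $K_{ij}$ act on $F_{ij}\times[-\frac12,\frac12]$ by $H_{ij}$ on the first factor and $e_{ij}(f,t)=(f,-t)$. Put
$$X=X_{P,Q}=\Big(W\times_GZ\ \sqcup\ \bigsqcup_{ij}W\times_{K_{ij}}\big(F_{ij}\times[-\tfrac12,\tfrac12]\big)\Big)\Big/\ [w,(f,-\tfrac12)]\sim[w,f].$$
Then $[w,(f,\frac12)]=[we_{ij},(f,-\frac12)]\sim[we_{ij},f]$. So $X$ is a tree of spaces over $T$. It has a *block* $B_v\cong Z$ for each vertex $v$, and a *strip* (flat plane)$\times$(unit interval) for each edge, glued isometrically along flats. Distinct blocks are disjoint. The strips at a block are indexed by the cosets in $\bigsqcup_{ij}G/H_{ij}$, i.e. by the $G$-translates of the $F_{ij}$. Since $G$ is a product, these are exactly **all** pairs $(\ell,m)$, with $\ell$ a $P$-wall and $m$ a $Q$-wall, and the strip of $(\ell,m)$ is attached along $\ell\times m$.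

*A toy example.* Replace $G$ by $D_\infty=\langle a,b\rangle$ acting on $\mathbb R$, with $a,b$ the reflections in $0,1$, use the one "flat" $\{0\}$ with stabilizer $\langle a\rangle$, and add one generator $e$ commuting with $a$ only. The translates of $\{0\}$ are the even integers. The space consists of lines, each with a unit interval attached at every even integer leading to another line at an even integer. It is a trivalent tree.

**Step 3.** *This step gives coordinates on neighboring blocks that match across the strip.* Let $B_v=wZ$ and $\ell\times m=\gamma F_{ij}$ with $\gamma\in G$. Let $B(\ell,m)$ be the block adjacent to $B_v$ along $\ell\times m$. Its chart is $w\gamma e_{ij}\gamma^{-1}:Z\to B(\ell,m)$. It does not depend on the choice of $\gamma$ in $\gamma H_{ij}$, because $e_{ij}$ centralizes $H_{ij}$. For $f\in F_{ij}$ and $z=\gamma f$ we have $[w,z]=[w\gamma,f]\sim[w\gamma,(f,-\frac12)]$, and the other end of the segment is $[w\gamma,(f,\frac12)]\sim[w\gamma e_{ij},f]=[w\gamma e_{ij}\gamma^{-1},z]$. So *in charts the strip joins $z\in\ell\times m\subset B_v$ to the same $z\in\ell\times m\subset B(\ell,m)$.* Since $G$ preserves the two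 factors, the circles $\partial_1B_v=\partial(\mathbb H\times pt)$ and $\partial_2B_v=\partial(pt\times\mathbb H)$ in $\partial B_v$ are well defined, and the charts respect them.

**Step 4.** *This step shows that $X$ is CAT(0).* For a finite subtree $S\subset T$ let $X_S$ be the union of its blocks and strips. Build $X_S$ by adding one strip and then one block at a time, each glued along a complete flat that is convex in both pieces. By the basic gluing theorem [BH, II.11.1], $X_S$ is a complete CAT(0) space in which the earlier pieces are isometrically embedded and convex. So the metrics of the $X_S$ are compatible, and they define a $W$-invariant geodesic metric on $X=\bigcup X_S$ in which each $X_S$ is isometrically embedded. Any four points lie in some $X_S$, so the CN inequality of Bruhat–Tits holds in $X$, and a geodesic space satisfying CN is CAT(0) [BH, II.1.9]. As geodesics are unique, all $X_S$, blocks, strips and flats $f\times\{t\}$ of strips (with $f$ the flat factor) are convex in $X$.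

**Step 5.** *This step shows that $X$ is proper.* Let $\bar B$ be a closed ball of radius $\frac18$ about $x$. If $x$ lies in a strip at distance at least $\frac14$ from both ends, then $\bar B$ lies in that strip and is compact. Otherwise $x$ is within $\frac14$ of a block $B$, and $\bar B$ lies in the union of $B$ and its adjacent strips, since a path from $x$ to any other point crosses at least $\frac34$ of a strip. On this union, collapsing $(f,t)$ to $f\in B$ is the nearest-point projection to $B$ (the distance from $(f,t)$ to $B$ is the distance to the end of the strip, attained only at $f$), so it is 1-Lipschitz. Hence every strip met by $\bar B$ is attached along a flat that meets a ball of radius $\frac18$ in $B$. By local finiteness of walls in both factors there are finitely many such flats. So $\bar B$ is a closed subset of a compact set. Since all closed balls of radius $\frac18$ are compact, $X$ is complete and locally compact, hence proper by Hopf–Rinow.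

**Step 6.** *This step shows that $W$ acts geometrically.* Cocompactness: $P\times Q$ and the sets (compact fundamental domain of $H_{ij}$ on $F_{ij}$)$\times[-\frac12,\frac12]$ cover $X$ up to translation. Proper discontinuity: a point that is not in the middle of a strip lies in the open $\frac12$-neighborhood $N(B)$ of a unique block, and these neighborhoods are pairwise disjoint. If a small ball in $N(B)$ meets its $w$-translate, then $w$ stabilizes $B$, so $w$ lies in a conjugate of $G$. The collapse $N(B)\to B$ is 1-Lipschitz and equivariant under the stabilizer, which acts on $B$ like $G$ on $Z$, so only finitely many $w$ are possible. A ball of radius $\frac14$ about a midpoint of a strip lies in the open strip. If it meets its $w$-translate, then $w$ stabilizes the strip, so $w$ lies in a conjugate of $K_{ij}$, which acts properly on the strip, and again there are finitely many $w$.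

**Step 7.** *This step proves the "if" part of Theorem 5.1.* Let $P\to P'$ and $Q\to Q'$ be congruences taking side $i$ to side $\sigma(i)$ and side $j$ to side $\tau(j)$. Then $\sigma,\tau$ are dihedral, and the congruences extend to isometries of $\mathbb H$ equivariant with respect to $\sigma,\tau$. Together with the automorphism $a_i\mapsto a_{\sigma(i)}$, $b_j\mapsto b_{\tau(j)}$, $e_{ij}\mapsto e_{\sigma(i)\tau(j)}$ of $W$ they induce an isometry $X_{P,Q}\to X_{P',Q'}$. Likewise the automorphism $a_i\leftrightarrow b_i$, $e_{ij}\leftrightarrow e_{ji}$ and the exchange of factors give an isometry $X_{P,Q}\to X_{Q,P}$ that maps blocks to blocks and exchanges $\partial_1$ and $\partial_2$. Isometric spaces have homeomorphic boundaries.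

## 7. The 3-spheres in $\partial X$ are the block boundaries

**Cutting along a flat.** Let $F=(\ell\times m)\times\{t\}$ be a flat of a strip, $t\in[-\frac12,\frac12]$. Cutting at $F$ gives closed sets $C,C'$ with $C\cup C'=X$, $C\cap C'=F$. (If $t=\pm\frac12$, the block containing $F$ lies entirely in one of them.) They are convex: if a geodesic with endpoints in $C$ left $C$, it would contain a subarc in $C'$, not contained in $F$, with both endpoints in $C\cap C'=F$, and $F$ is convex, a contradiction. A ray from a point of $F$ lies in $C$ or in $C'$: if it visited $C\setminus F$ and $C'\setminus F$, it would be in $F$ at a time in between, so its whole part before that time would be in $F$. Hence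
$$\partial X=\partial C\cup\partial C',\qquad \partial C\cap\partial C'=\partial F.\tag{3}$$
For the second equality, a ray from a point of $F$ to a point of the intersection lies in $C\cap C'=F$. Moreover, *a ray from $p\in C$ to $\eta\in\partial C'\setminus\partial F$ meets $F$*: otherwise it stays in $C$, and $\eta\in\partial C\cap\partial C'=\partial F$.

For an edge $e$ of $T$ let $M_e$ be the middle flat of its strip, which cuts $X$ into two halves. If $e$ is attached to $B_v$ along $\ell\times m$, then $\partial M_e=\partial(\ell\times m)\subset\partial B_v$, because the flats are parallel.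

**Circles in a block boundary.** Write the points of $\partial B_v$ as $[\xi_1,\xi_2,t]$, as in Section 4. Then $\partial_1B_v=\{t=0\}$, $\partial_2B_v=\{t=\frac\pi2\}$, and $\partial(\ell\times m)=\{[\xi_1,\xi_2,t]:\xi_1\in\partial\ell,\ \xi_2\in\partial m\}$ is a circle. Regard $\partial\ell\subset\partial_1B_v$ and $\partial m\subset\partial_2B_v$. By (W1), for distinct flats,
$$\partial(\ell\times m)\cap\partial(\ell'\times m')=\begin{cases}\partial\ell&\ell=\ell',\ m\ne m'\\ \partial m&\ell\ne\ell',\ m=m'\\ \emptyset&\ell\ne\ell',\ m\ne m'.\end{cases}\tag{4}$$
For instance, if $\ell=\ell'$ and $m\neq m'$, then $\xi_2$ would have to lie in $\partial m\cap\partial m'=\emptyset$ unless it is irrelevant, i.e. $t=0$.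

**Proposition 7.1.** The subspaces of $\partial X$ homeomorphic to $S^3$ are exactly the $\partial B_v$.

*Proof.* Each $\partial B_v$ is a 3-sphere. Let $S\subset\partial X$ with $S\cong S^3$.

**Step 1.** *This step decides for every edge on which side $S$ lies.* Let $e$ be an edge with halves $X^\pm$. The set $K=S\cap\partial M_e$ is homeomorphic to a compact subset of a circle, so it does not separate $S$: by Alexander duality $\tilde H_0(S^3\setminus K)\cong\check H^2(K)=0$, since $\dim K\le1$. So $S\setminus K$ is connected and nonempty. By (3) it is the disjoint union of its relatively open subsets $S\setminus\partial X^-$ and $S\setminus\partial X^+$. One of them is empty, so $S\subset\partial X^+$ or $S\subset\partial X^-$. Not both hold, as $S\not\subset\partial M_e$. Orient $e$ toward the side whose boundary contains $S$.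

**Step 2.** *This step treats the case that some vertex $v$ has all its edges oriented toward it, and shows $S=\partial B_v$.* Let $\eta\in\partial X\setminus\partial B_v$. The ray from a point of $B_v$ to $\eta$ leaves the closed convex set $B_v$ for good, into the component of $X\setminus B_v$ that belongs to some edge $e$ at $v$. This component lies in the $\frac12$-neighborhood of the half $X^{far}$ of $X$ cut at $M_e$ that does not contain $B_v$. By (C4), $\eta\in\partial X^{far}$. As $\partial M_e\subset\partial B_v$, we have $\eta\notin\partial M_e$, so by (3) $\eta$ is not in the boundary of the other half. That boundary contains $S$, since $e$ is oriented toward $v$. So $\eta\notin S$. Hence $S\subset\partial B_v\cong S^3$. By invariance of domain $S$ is open in $\partial B_v$, and it is compact, so $S=\partial B_v$.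

**Step 3.** *In the remaining case every vertex has an outgoing edge; this step traps $S$ in the boundary set of an end of $T$.* Following outgoing edges gives a path without backtracking (the edge just used is incoming), i.e. a ray in $T$ with vertices $v_0,v_1,\dots$ and edges $e_1,e_2,\dots$, where $e_k$ joins $v_{k-1},v_k$. Let $X_k^+$ be the half at $M_{e_k}$ containing $B_{v_k}$ and $X_k^-$ the other one. Then $S\subset E:=\bigcap_k\partial X_k^+$, which is compact. We show $\dim E\le2$. As $\dim S=3$ and the dimension of a closed subset of $E$ is at most $\dim E$, this is a contradiction, so this case does not occur.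

**Step 4.** *This step shows that almost all rays to $E$ pass through all the middle flats.* Fix $p\in B_{v_0}$. If the ray from $p$ to $\eta\in E$ misses $M_{e_k}$, it stays in $X_k^-\subset X_j^-$ for all $j\ge k$. So $\eta\in\partial X_j^-\cap\partial X_j^+=\partial M_{e_j}$ for all $j\ge k$. The set $\bigcap_{j\ge k}\partial M_{e_j}$ has at most two points, by (4) in the block $B_{v_k}$, to which the strips of $e_k$ and $e_{k+1}$ are attached along distinct flats. These sets increase with $k$. So the set $E_0$ of all $\eta\in E$ whose ray from $p$ misses some $M_{e_k}$ has at most two points.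

**Step 5.** *This step bounds the dimension of the images $\pi_r(E)$.* Let $r\in\mathbb N$ and choose $k$ with $k-\frac12>r$. A path from $p$ to $M_{e_k}$ crosses $k-1$ strips and half of another, so $d(p,M_{e_k})\ge k-\frac12>r$. For $\eta\in E\setminus E_0$ the ray from $p$ meets $M_{e_k}$. Hence, by (C2), $\pi_r(\eta)\in\mathrm{pr}_r(M_{e_k})$, where $\mathrm{pr}_r$ is the 1-Lipschitz projection to $\bar B(p,r)$. The plane $M_{e_k}$ has 3-dimensional Hausdorff measure $0$, hence so has its Lipschitz image, and hence so has the compact set $\pi_r(E)\subset\mathrm{pr}_r(M_{e_k})\cup\pi_r(E_0)$. So $\dim\pi_r(E)\le2$ (Hurewicz–Wallman, *Dimension Theory*, Thm VII.3).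

**Step 6.** *This step passes to $E$ itself.* By (C3), the topology of $E$ is generated by preimages of open sets under the maps $\pi_r|_E$, and $\pi_r$ factors through $\pi_{r'}$ for $r'\ge r$. So preimages under single maps $\pi_r|_E$ with $r\in\mathbb N$ form a basis. Given a finite open cover of $E$, compactness gives a finite refinement by such preimages, and with $r$ the largest index that occurs, it is the preimage under $\pi_r$ of a finite open cover of $\pi_r(E)$. The latter has an open refinement in which no point lies in more than three sets. Its preimage refines the given cover and has the same property. So $\dim E\le2$. $\square$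

**Lemma 7.2.** If $v\ne v'$ are joined by an edge $e$, then $\partial B_v\cap\partial B_{v'}=\partial M_e$, a circle. If $v\ne v'$ are not adjacent, then $|\partial B_v\cap\partial B_{v'}|\le2$.

*Proof.* For every edge $e_k$ on the path from $v$ to $v'$ the blocks $B_v,B_{v'}$ lie in different halves, so $\partial B_v\cap\partial B_{v'}\subset\partial M_{e_k}$ by (3). If $e$ joins $v,v'$, then also $\partial M_e\subset\partial B_v\cap\partial B_{v'}$. If the path has at least two edges, the first two are attached to a common block along distinct flats, and (4) applies. $\square$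

## 8. What a boundary homeomorphism does to walls

Let $X=X_{P,Q}$, $Y=X_{P',Q'}$, and let $\varphi:\partial X\to\partial Y$ be a homeomorphism.

**Step 1.** *This step makes $\varphi$ act on blocks and circles.* By Proposition 7.1 and Lemma 7.2, $\varphi$ permutes the block boundaries, which are pairwise distinct, and respects adjacency, which means that the intersection is infinite. So it induces a tree isomorphism $f$ with $\varphi(\partial B_v)=\partial B_{f(v)}$. For every $v$ it maps the circles $\partial(\ell\times m)\subset\partial B_v$, which are the intersections with adjacent block boundaries, bijectively onto those of $\partial B_{f(v)}$. If $B_{v'}$ is adjacent to $B_v$ along $\ell\times m$, then $B_{f(v')}$ is adjacent to $B_{f(v)}$ along the flat with boundary $\varphi(\partial(\ell\times m))$.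

**Step 2.** *This step recovers the two factors.* By (4) the nonempty intersections of two distinct circles in $\partial B_v$ are exactly the pairs $\partial\ell$ (kind 1) and $\partial m$ (kind 2). Two distinct pairs lie on a common circle if and only if they have different kinds. So $\varphi$ maps pairs to pairs and, on $\partial B_v$, either preserves or exchanges kinds, a priori depending on $v$. By (W4) the closure of the union of the pairs of kind $i$ is $\partial_iB_v$. Hence for every $v$
$$\varphi(\{\partial_1B_v,\partial_2B_v\})=\{\partial_1B_{f(v)},\partial_2B_{f(v)}\}.\tag{5}$$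

**Step 3.** *This step normalizes $\varphi$ at one block and passes to its neighbors.* Fix one vertex $v$. If necessary, compose $\varphi$ with the boundary map of the exchanging isometry $X_{P',Q'}\to X_{Q',P'}$ and rename $(P',Q')$. So we may assume that $\varphi$ preserves kinds at $v$. Then $\varphi$ restricts to homeomorphisms $\psi_i:\partial_iB_v\to\partial_iB_{f(v)}$, i.e. homeomorphisms of $\partial\mathbb H$. The map $\psi_1$ carries the endpoint pairs of $P$-walls bijectively onto those of $P'$-walls, inducing a bijection $\alpha_1$ of walls, and $\psi_2$ does the same for $Q,Q'$, inducing $\alpha_2$. The circle $\varphi(\partial(\ell\times m))$ contains $\partial\alpha_1\ell$ and $\partial\alpha_2m$, so it is $\partial(\alpha_1\ell\times\alpha_2m)$, and by Step 1 $\varphi(\partial B(\ell,m))=\partial B(\alpha_1\ell,\alpha_2m)$. Moreover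
$$\varphi(\partial_iB(\ell,m))=\partial_iB(\alpha_1\ell,\alpha_2m)\qquad(i=1,2).\tag{6}$$
Indeed, since the strip joins points with the same coordinates in charts, $\partial\ell\subset\partial_1B(\ell,m)$. Its image $\partial\alpha_1\ell$ lies, for the same reason, in $\partial_1B(\alpha_1\ell,\alpha_2m)$, which is disjoint from $\partial_2B(\alpha_1\ell,\alpha_2m)$. So in (5) for the block $B(\ell,m)$ the exchange does not occur.

**Step 4.** *The remaining task is to see that $\alpha_1$ and $\alpha_2$ come from the group.* This is the following lemma. It is needed because the sequences of Section 4 are written with group elements.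

**Lemma 8.1.** Let $P,P'$ be pentagons with walls $u\ell_i$, $u\ell'_i$. Let $\psi:\partial\mathbb H\to\partial\mathbb H$ be a homeomorphism mapping endpoint pairs of $P$-walls bijectively onto endpoint pairs of $P'$-walls, inducing a bijection $\alpha$ of walls. Then there are $u\in U$ and a dihedral permutation $\sigma$ of $\mathbb Z/5$ (also denoting the induced automorphism $a_i\mapsto a_{\sigma(i)}$ of $U$) with
$$\alpha(w\ell_i)=u\,\sigma(w)\,\ell'_{\sigma(i)}\qquad(w\in U,\ i\in\mathbb Z/5).\tag{7}$$

*Proof.* **Step (a).** *Here we see that $\alpha$ preserves crossing and consecutive crossing.* Distinct walls cross if and only if their disjoint endpoint pairs link on the circle, so $\alpha$ and $\alpha^{-1}$ preserve crossing. The walls crossing a fixed wall $\ell$ are pairwise disjoint, also at infinity, by (W2) and (W1). Each has one endpoint in a chosen component of $\partial\mathbb H\setminus\partial\ell$, and their order along $\ell$ is the order of these endpoints. A homeomorphism of open arcs is monotone. So $\alpha$ maps the walls crossing $\ell$ monotonically onto those crossing $\alpha(\ell)$. The crossing points are the vertices on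 $\ell$, ordered like $\mathbb Z$. Hence walls crossing $\ell$ at consecutive vertices go to walls crossing $\alpha(\ell)$ at consecutive vertices.

**Step (b).** *Here we recognize tiles.* Claim: a cyclic sequence of distinct walls $(n_1,\dots,n_5)$ is the sequence of consecutive side-lines of a tile if and only if, for every $i$, $n_i$ crosses $n_{i\pm1}$, and $n_{i-1},n_{i+1}$ cross $n_i$ at two consecutive vertices.

"Only if" is clear. Conversely, let $x_i=n_i\cap n_{i+1}$. Then $E_i=[x_{i-1},x_i]$ is an edge on $n_i$. Both $n_i$ and $n_{i+2}$ cross $n_{i+1}$, so by (W2) $n_i\cap n_{i+2}=\emptyset$, for all $i$. Thus $n_{i+2}$ and $n_{i+3}=n_{i-2}$ are disjoint from $n_i$ and cross each other, so their union lies in one open half-plane $D_i$ bounded by $n_i$. In particular $x_{i+1}\in n_{i+2}$ and $x_{i-2}\in n_{i-2}$ lie in $D_i$. Let $T_i$ be the tile with side $E_i$ lying in $\overline{D_i}$. The edge $E_i$ runs from $x_i$ to $x_{i-1}=x_{(i+1)-2}\in D_{i+1}$. So among the four tiles at $x_i$, $T_i$ is the one in the quadrant $\overline{D_i}\cap\overline{D_{i+1}}$. The edge $E_{i+1}$ runs from $x_i$ to $x_{i+1}\in D_i$, so $T_{i+1}\subset\overline{D_{i+1}}$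 is also the tile at $x_i$ in that quadrant. Hence $T_i=T_{i+1}$ for all $i$, and all the $T_i$ are one tile. It has the five sides $E_1,\dots,E_5$, which are distinct because they lie on distinct walls, and $E_i,E_{i+1}$ share the vertex $x_i$. This proves the claim. The argument also shows that the tile is determined by the cyclic sequence.

**Step (c).** *Here we start the induction.* By (a) and (b), $\alpha$ maps the cyclic side sequence of each tile to that of a tile. Say $P$ goes to $uP'$. Then $\alpha(\ell_i)=u\ell'_{\sigma(i)}$ with $\sigma$ preserving cyclic adjacency, i.e. dihedral. This is (7) for $w=1$.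

**Step (d).** *Here we propagate across an edge.* Assume (7) for $w$ and all $i$. So $\alpha$ takes the tile $wP$ to $u\sigma(w)P'$. Let $k\in\mathbb Z/5$. Exactly two tiles have the edge of $w\ell_k$ between $w\ell_{k-1}$ and $w\ell_{k+1}$ as a side: $wP$ and $wa_kP$. Their sets of side-lines differ, because their side-lines not meeting $w\ell_k$ lie strictly on different sides of $w\ell_k$. For $i\in\{k,k\pm1\}$ we have $wa_k\ell_i=w\ell_i$. So the image tile of $wa_kP$ has as a side the edge of $\alpha(w\ell_k)$ between $\alpha(w\ell_{k-1})$ and $\alpha(w\ell_{k+1})$, and its set of side-lines differs from that of $u\sigma(w)P'$. Hence it is the other tile at this edge, namely $u\sigma(w)a_{\sigma(k)}P'=u\sigma(wa_k)P'$.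

For $i\in\{k,k\pm1\}$ also $u\sigma(wa_k)\ell'_{\sigma(i)}=u\sigma(w)\ell'_{\sigma(i)}=\alpha(w\ell_i)=\alpha(wa_k\ell_i)$, so (7) for $wa_k$ holds for these three $i$. Both sides of (7) for $wa_k$, as functions of $i$, are isomorphisms from the 5-cycle $\mathbb Z/5$ to the 5-cycle of side-lines of the same tile. Two such isomorphisms that agree at three consecutive places agree. So (7) holds for $wa_k$ and all $i$. Induct on word length. $\square$

## 9. The slope of a far pair of walls, read from its sphere

Keep the fixed vertex $v$. Fix $p=(p_1,p_2)\in B_v$ and put $x(\ell)=d(p_1,\ell)$, $y(m)=d(p_2,m)$. How does one see the ratio $y(m)/x(\ell)$ from the sphere $\partial B(\ell,m)$? A ray from $p$ to a point of $\partial_1B(\ell,m)$ finally moves in the first factor only. So it has no reason to move in the second factor more than it takes to reach $m$, and it crosses $\ell\times m$ over the foot of $p_2$ on $m$. Its slope is then at most $y/x$. For $\partial_2$ the slope is at least $y/x$. Exactly the slope $y/x$ can be attained by both.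

**Proposition 9.1.** Let $\ell_n\to\xi_1$, $m_n\to\xi_2$ be walls with $y(m_n)/x(\ell_n)\to\tan\theta$, $\theta\in[0,\frac\pi2]$. Let $L^i\subset\partial X$ be the set of limits of subsequences of sequences of points $\eta_n\in\partial_iB(\ell_n,m_n)$. Then $L^1\cap L^2=\{[\xi_1,\xi_2,\theta]\}$ (in $\partial B_v$).

*Proof.* Write $\ell=\ell_n$, $m=m_n$, $F=\ell\times m\subset B_v$, $B'=B(\ell,m)$ with its chart, and let $F'=\ell\times m\subset B'$ be the other side of the strip. Put $x=x(\ell)$, $y=y(m)$, and let $a_0,b_0$ be the feet of $p_1,p_2$ on $\ell,m$. Since $\ell_n,m_n$ leave every compact set, $x,y>0$ for large $n$. Let $\eta\in\partial_1B'$ be given by $\xi\in\partial\mathbb H$.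

**Step 1.** *This step turns the ray from $p$ to $\eta$ into a minimization problem.* If $\xi\in\partial\ell$, then $\eta=[\xi,\cdot,0]\in\partial B_v$, and we put $t(\eta)=0$. Let $\xi\notin\partial\ell$. Then $\eta\notin\partial F'=\partial F$. Cut at $F'$, with $p$ and the strip on one side and $B'$ on the other. By Section 7 the ray from $p$ to $\eta$ meets $F'$, and on its way from $B_v$ it first meets $F$. Say it meets them in $(a,b)\in F$ and $(a',b')\in F'$. Let $b_\eta$ be the Busemann function of $\eta$ on $X$, normalized so that on $B'$ it is $(z_1,z_2)\mapsto\beta_\xi(z_1)$, with $\beta_\xi$ a Busemann function of $\xi$ on $\mathbb H$. (Compute it with a ray of $B'$ in the first factor: $\sqrt{d(z_1,c_\xi(s))^2+\mathrm{const}^2}-s\to\beta_\xi(z_1)$.) Since $b_\eta$ is 1-Lipschitz, for *all* $(a,b)\in F$, $(a',b')\in F'$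
$$b_\eta(p)\le\Phi(a,b,a',b'):=\sqrt{d(p_1,a)^2+d(p_2,b)^2}+\sqrt{1+d(a,a')^2+d(b,b')^2}+\beta_\xi(a').\tag{8}$$
Equality holds for the points on the ray, since $b_\eta$ decreases with unit speed along it. So $b_\eta(p)=\min\Phi$.

Conversely, if equality holds at $(a,b,a',b')$, the path $p\to(a,b)\to(a',b')$ followed by the ray from $(a',b')$ to $\eta$ is the ray from $p$ to $\eta$: a point on the last part has $b_\eta$-value $b_\eta(p)-s$, with $s$ the length travelled, so its distance to $p$ is at least $s$, hence equal to $s$, and the path is geodesic.

**Step 2.** *This step bounds the slope.* Replacing $b$ and $b'$ by $b_0$ strictly decreases $\Phi$ unless $b=b'=b_0$: if $b\ne b_0$, the first term drops strictly and the second does not grow; if $b=b_0\neq b'$, the second drops strictly. So on the ray $b=b'=b_0$. The ray starts with the geodesic of $B_v$ from $p$ to $(a,b_0)$. The point of the ray on $F$ is unique: every such point has second coordinate $b_0$, while along the part of the ray in $B_v$ the second coordinate moves along $[p_2,b_0]$ with constant positive speed. Put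
$$t(\eta)=\arctan\frac{y}{d(p_1,a)}\le\arctan\frac yx .$$

**Step 3.** *This step attains the bound.* Let $\xi$ be the endpoint of the ray from $p_1$ through $a_0$. It is not in $\partial\ell$, as this ray is perpendicular to $\ell$ at $a_0$. The reflection in the line $p_1a_0$ preserves $\beta_\xi$ and $\ell$. So $\beta_\xi|_\ell$ is convex and symmetric about $a_0$, hence minimal at $a_0$. Thus at $(a_0,b_0,a_0,b_0)$ each of the three terms of $\Phi$ is minimal. So $\Phi$ attains its minimum $b_\eta(p)$ there. By Step 1 the ray passes through $(a_0,b_0)\in F$, and $t(\eta)=\arctan(y/x)$.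

**Step 4.** *This step takes limits.* Let $\eta_n\in\partial_1B(\ell_n,m_n)$ with $t(\eta_n)\to t$ along a subsequence. I claim $\eta_n\to[\xi_1,\xi_2,t]$ along it. This is clear for those $n$ with $\eta_n=[\xi^{(n)},\cdot,0]$, $\xi^{(n)}\in\partial\ell_n$ (if they are infinitely many, then $t=0$). For the others, the ray from $p$ to $\eta_n$ coincides, on an initial segment of length at least $x(\ell_n)\to\infty$, with the geodesic from $p$ to $(a_n,b_{0,n})$. Here $a_n\in\ell_n$ and $b_{0,n}\in m_n$ converge to $\xi_1,\xi_2$, and the slope angle is $t(\eta_n)\to t$. So (S) of Section 4 gives the claim. If $\eta_n$ converges along a subsequence, pass to a further one along which $t(\eta_n)$ converges. By Step 2 its limit is at most $\theta$. Hence $L^1\subset\{[\xi_1,\xi_2,t]:t\le\theta\}$, and Step 3 shows $[\xi_1,\xi_2,\theta]\in L^1$. Exchanging the two factors, $L^2\subset\{[\xi_1,\xi_2,t]:t\ge\theta\}$ and $[\xi_1,\xi_2,\theta]\in L^2$. Since the slope angle is determined by the boundary point, $L^1\cap L^2=\{[\xi_1,\xi_2,\theta]\}$. $\square$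

Let $p'=(p_1',p_2')\in B_{f(v)}$, and let $x',y'$ be the corresponding functions for $Y$. Recall $\psi_i,\alpha_i$ from Section 8.

**Corollary 9.2.** In the situation of Proposition 9.1, if in addition $y'(\alpha_2m_n)/x'(\alpha_1\ell_n)\to\tan\theta'$, $\theta'\in[0,\frac\pi2]$, then $\varphi([\xi_1,\xi_2,\theta])=[\psi_1\xi_1,\psi_2\xi_2,\theta']$.

*Proof.* By continuity of $\psi_1,\psi_2$ we have $\alpha_1\ell_n\to\psi_1\xi_1$ and $\alpha_2m_n\to\psi_2\xi_2$. By (6), $\varphi$ maps $L^i$ onto the corresponding set $L'^i$ for the walls $\alpha_1\ell_n,\alpha_2m_n$ in $Y$. Hence $\varphi(L^1\cap L^2)=L'^1\cap L'^2$. Apply Proposition 9.1 in $X$ and in $Y$. $\square$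

## 10. Two routes to one point force proportional pentagons

It remains to prove the "only if" part of Theorem 5.1. So let $\varphi:\partial X_{P,Q}\to\partial X_{P',Q'}$ be a homeomorphism, normalized as in Section 8. Let $(u,\sigma)$ and $(u_2,\tau)$ be the data of Lemma 8.1 for $\alpha_1$ and $\alpha_2$.

**Step 1.** *This step transports the sequences of Section 4, now as walls.* Let $i\ne j$, $q\notin\{i,j\}$, $g=a_{i-1}a_{i+1}$, $h=a_{j-1}a_{j+1}$, $\delta=b_1b_3$, and put
$$A_i=2L_i(P),\quad A_i'=2L_{\sigma(i)}(P'),\quad c=2L_2(Q),\quad c'=2L_{\tau(2)}(Q').$$
Since $\sigma,\tau$ are dihedral, $\sigma(g),\sigma(h),\tau(\delta)$ are, up to inversion, the elements of the same form for $\ell'_{\sigma(i)},\ell'_{\sigma(j)},m'_{\tau(2)}$. By (7),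
$$\alpha_1(g^nh^k\ell_q)=u\,\sigma(g)^n\sigma(h)^k\ell'_{\sigma(q)},\qquad\alpha_2(\delta^nm_4)=u_2\,\tau(\delta)^nm'_{\tau(4)} .$$
So Lemma 3.1 applies on both sides, with base points $p_1$, $p_2$, $u^{-1}p_1'$, $u_2^{-1}p_2'$, and for $\delta^nm_4$ with $k=0$. Consider
$$\ell_n=g^nh^n\ell_q,\qquad\tilde\ell_n=g^{r_n}\ell_q,\ \ r_n=\Big\lfloor \frac{n(A_i+A_j)}{A_i}\Big\rfloor,\qquad m_n=\delta^nm_4 .$$
(From here on $\ell_n,m_n$ are these sequences, and $\ell_q,m_4$ are side-lines.) Then $\ell_n,\tilde\ell_n\to g^+$, $m_n\to\delta^+$, and up to $O(1)$
$$x(\ell_n)=n(A_i+A_j),\qquad x(\tilde\ell_n)=n(A_i+A_j),\qquad y(m_n)=nc,$$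
$$x'(\alpha_1\ell_n)=n(A_i'+A_j'),\qquad x'(\alpha_1\tilde\ell_n)=n\,\frac{(A_i+A_j)A_i'}{A_i},\qquad y'(\alpha_2m_n)=nc'.$$

**Step 2.** *This step compares the two images of one point.* Both $(\ell_n,m_n)$ and $(\tilde\ell_n,m_n)$ yield the same point $[g^+,\delta^+,\theta]$ with $\tan\theta=c/(A_i+A_j)$. By Corollary 9.2 its image is $[\psi_1g^+,\psi_2\delta^+,\theta']$ with both
$$\tan\theta'=\frac{c'}{A_i'+A_j'}\qquad\text{and}\qquad\tan\theta'=\frac{c'A_i}{(A_i+A_j)A_i'} .$$
A point of $\partial Y$ has one image description only, and here $0<\theta'<\frac\pi2$ is determined by the point. Hence $A_i'+A_j'=(A_i+A_j)A_i'/A_i$, i.e.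
$$\frac{A_j'}{A_j}=\frac{A_i'}{A_i}.$$
In Section 4 this equation was the condition for one particular map to extend. Now it is forced by the existence of any homeomorphism.

**Step 3.** *This step identifies the pentagons.* As $i\ne j$ were arbitrary, there is $\kappa>0$ with $L_{\sigma(i)}(P')=\kappa L_i(P)$ for all $i$. By (P4), $\kappa=1$ and $P\cong P'$. Exchanging the roles of the two factors gives $Q\cong Q'$. If the exchanging isometry had to be used in Step 3 of Section 8, then in the original notation $P\cong Q'$ and $Q\cong P'$. This proves Theorem 5.1, and with it Corollary 5.2. $\blacksquare$
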